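# A line bundle whose diminished base locus is not closed

Throughout, $k$ is an algebraically closed field of characteristic $0$, varieties are irreducible, and "point" means scheme point unless we write "closed point". For a vector bundle $\mathcal F$, $\mathbb P(\mathcal F)$ parametrizes rank one quotients. Line bundles are written additively or multiplicatively, whichever is easier to read, and $\mathbb N=\{1,2,\dots\}$.

## 1. Curves and smooth surfaces: the diminished base locus is closed

Let $L$ be a line bundle on a projective variety $X$.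

**Definition (base loci).** $\operatorname{Bs}(L)$ is the closed set of points of $X$ at which every global section of $L$ vanishes. The *stable base locus* is $\mathbb B(L)=\bigcap_{m>0}\operatorname{Bs}(L^m)$. For a fixed ample line bundle $A$, the *diminished base locus* is
$$\mathbb B_-(L)=\bigcup_{q\in\mathbb N}\mathbb B(L^q\otimes A)=\bigcup_{q\in\mathbb N}\bigcap_{m\in\mathbb N}\operatorname{Bs}(L^{qm}\otimes A^m).$$

If a section of $L^m$ does not vanish at $x$, neither does its $r$-th power. So $\operatorname{Bs}(L^{rm})\subset\operatorname{Bs}(L^m)$, and hence $\mathbb B(L^r)=\mathbb B(L)$ for $r\ge1$. Therefore $\mathbb B(D)$ makes sense for a $\mathbb Q$-divisor $D$ (clear denominators), and $\mathbb B(L^q\otimes A)=\mathbb B(L+\frac1qA)$. We perturb $L$ by smaller and smaller ample classes and collect the base loci.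

Two elementary facts will be used all the time.

*The union is increasing:*
$$\mathbb B(L^q\otimes A)\subset\mathbb B(L^{q'}\otimes A)\qquad(1\le q\le q').\tag{1}$$
Indeed $(L^q\otimes A)^{q'm}=(L^{q'}\otimes A)^{qm}\otimes A^{(q'-q)m}$. If some section of a power of $L^{q'}\otimes A$ does not vanish at $x$, then for suitable divisible $m$ one of its powers is a section of $(L^{q'}\otimes A)^{qm}$ not vanishing at $x$, and $A^{(q'-q)m}$ is globally generated. Multiply.

*The choice of $A$ does not matter.* Let $A_1$ be another ample bundle and choose $r$ with $A_1^r\otimes A^{-1}$ globally generated. If $x\notin\bigcup_q\mathbb B(L^q\otimes A)$, then for each $q$ some $L^{qrm}\otimes A^m$ has a section nonzero at $x$. Multiplying by a section of $(A_1^r\otimes A^{-1})^m$ gives a section of $(L^q\otimes A_1)^{rm}$ nonzero at $x$. So $x\notin\bigcup_q\mathbb B(L^q\otimes A_1)$, and the roles can be exchanged.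

**Example (an elliptic curve).** If $L$ has degree $0$ and is not torsion, no positive power of $L$ has a section, so $\mathbb B(L)=X$. But $L^q\otimes A$ is ample for all $q$, so $\mathbb B_-(L)=\emptyset$.

**Example (a blown up plane).** Let $X$ be the blow-up of $\mathbb P^2$ at a point, $H$ the pulled back line class, $E$ the exceptional curve, $L=\mathcal O(E)$ and $A=2H-E$, which is ample. Then $L+\frac1qA=\frac2qH+(1-\frac1q)E$. For $q=1$ this is $2H$, which has no base points. For $q\ge2$, intersecting with $E$ gives $-(1-\frac1q)<0$, so $E$ lies in the base locus, and nothing else does because $H$ is globally generated. Hence $\mathbb B_-(L)=E$.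

**Proposition 1.** $\mathbb B_-(L)$ is closed for every line bundle $L$ on a projective curve or on a smooth projective surface.

*Proof for curves.* If $\deg L\ge0$, then $L^q\otimes A$ has positive degree, so it is ample, for all $q$, and $\mathbb B_-(L)=\emptyset$. If $\deg L<0$, then $L^q\otimes A$ has negative degree for $q\gg0$, so none of its powers has a nonzero section and $\mathbb B_-(L)=X$.

*Proof for smooth surfaces.* A class is pseudoeffective if it is a limit of effective classes. These classes form a closed cone, and pseudoeffective plus ample is big. If $L$ is not pseudoeffective, then neither is $L+\frac1qA$ for $q\gg0$, no multiple has a section, and $\mathbb B_-(L)=X$.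

Let $L$ be pseudoeffective. Then $L+\frac1qA$ is big and has a Zariski decomposition
$$L+\tfrac1qA=P_q+N_q,$$
with $P_q$ a nef $\mathbb Q$-divisor, $N_q=\sum a_iE_i\ge0$ with negative definite matrix $(E_i\cdot E_j)$, and $P_q\cdot E_i=0$ for all $i$.

**Step 1: a sign rule.** *This is the only use of negative definiteness besides counting.* Let $D$ be supported on the $E_i$. If $D\cdot E_i\ge0$ for all $i$, then $D\le0$: write $D=D^+-D^-$ with $D^\pm\ge0$ without common components. Then $0\le D\cdot D^+=(D^+)^2-D^-\cdot D^+\le(D^+)^2\le 0$, so $D^+=0$. Applying this to $-D$: if $D\cdot E_i\le0$ for all $i$, then $D\ge0$.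

**Step 2: $N_q$ is minimal.** *This is for comparing different $q$.* If $N'\ge0$ and $L+\frac1qA-N'$ is nef, then $N'\ge N_q$. Write $N'=N'_1+N'_2$ with $N_1'$ supported on $\operatorname{Supp}N_q$ and $N'_2$ having no component there. Then $0\le(P_q+N_q-N')\cdot E_i$ gives $(N_q-N_1')\cdot E_i\ge N'_2\cdot E_i\ge0$, so $N_q\le N'_1\le N'$.

**Step 3: $N_q$ is in the base locus.** *This bounds $\mathbb B$ from below.* Let $m$ be divisible and $M\in|m(L+\frac1qA)|$. Write $M=M_1+M_2$ in the same way. Then $(M_1-mN_q)\cdot E_i=(mP_q-M_2)\cdot E_i=-M_2\cdot E_i\le0$, so $M_1\ge mN_q$. Hence $\operatorname{Supp}N_q\subset\mathbb B(L+\frac1qA)$.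

**Step 4: stabilization.** *Now we put the bounds together.* For $q\le q'$, $L+\frac1qA-N_{q'}=P_{q'}+(\frac1q-\frac1{q'})A$ is nef, so $N_q\le N_{q'}$ by Step 2. A negative definite set of curves has independent classes, so $N_q$ has at most $\rho(X)$ components. Hence $\operatorname{Supp}N_q$ is increasing and eventually equal to a fixed closed set $\Sigma$. Moreover $L+\frac1qA=(P_{2q}+\frac1{2q}A)+N_{2q}$ with ample bracket, so $\mathbb B(L+\frac1qA)\subset\operatorname{Supp}N_{2q}$. Together with Step 3, $\mathbb B_-(L)=\Sigma$. $\square$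

What changes in general? By (1), $\mathbb B_-(L)$ is an increasing union of closed sets. On a surface it is closed because these sets are supported on at most $\rho(X)$ curves. From dimension $3$ on, base loci may contain curves that are not divisors, and the Picard number does not bound how many. A failure could look like this: a surface $S$ with infinitely many curves $C_1,C_3,C_5,\dots\subset S$, each in $\mathbb B(L^q\otimes A)$ for $q$ large depending on the curve, but with $S\not\subset\mathbb B(L^q\otimes A)$ for all $q$. The $C_k$ are then dense in $S$, and $\mathbb B_-(L)$ is not closed. We shall construct this picture, up to a fibration.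

## 2. The theorems on non-closedness in dimension at least six

The setting comes from Mihai Fulger and Nabanita Ray, "Positivity and base loci for vector bundles revisited", arXiv:2303.13201 (2023), where these loci are defined for vector bundles $E$ with symmetric powers in place of tensor powers. It is known that there is an $\mathbb R$-divisor class whose diminished base locus is dense and not closed. The problem concerns integral classes: is $\mathbb B_-(L)$ closed for every line bundle $L$ on every projective variety over $k$? The answer is no.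

**Theorem 1.** There are a smooth projective $6$-fold $Y$ over $k$ and a line bundle $L$ on $Y$ such that $\mathbb B_-(L)$ is not closed. Moreover, $(Y,L)$ can be chosen so that the set of closed points of $\mathbb B_-(L)$ is not closed in the space of closed points of $Y$.

**Theorem 2.** (a) Such examples exist on smooth projective varieties of every dimension $\ge6$. (b) In every dimension $\ge7$ there are such examples with $L$ big. (c) Conversely, $\mathbb B_-(L)$ is closed for every line bundle on a projective curve or on a smooth projective surface.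

Part (c) is Proposition 1. Dimensions $3,4,5$ are not settled here.

Sections 3 to 6 build a threefold $X$ containing a surface $S$ with infinitely many curves $C_k$ that enter base loci as a class approaches a certain ray. That ray is irrational, and Section 7 shows why this blocks a direct approach. Sections 8 and 9 get around it.

## 3. A surface with trivial canonical class in the flag threefold

Let $V=\{\sum_{i=0}^2y_iz_i=0\}\subset\mathbb P^2_y\times\mathbb P^2_z$. It is a smooth threefold with $K_V=\mathcal O_V(-2,-2)$. Its projections $p_1,p_2$ to the two planes are $\mathbb P^1$-bundles. Their fibers are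
$$\ell_y=p_1^{-1}(y)\ (\text{a line in }\mathbb P^2_z),\qquad \ell'_z=p_2^{-1}(z)\ (\text{a line in }\mathbb P^2_y).$$
Let $h_1,h_2$ be the pulled back hyperplane classes. On $V$: $h_i^3=0$ and $h_1^2h_2=h_1h_2^2=1$. Put
$$o=[1:0:0]\in\mathbb P^2_y,\qquad R=\ell_o=\{o\}\times\{z_0=0\},\qquad \mathcal Q=H^0(V,\mathcal O_V(2,2)).$$

*Restriction maps.* Forms on $\mathbb P^2$ restrict surjectively to a line. Multiplying them by a form in the other variables that is nonzero at the relevant point, we see that
$$H^0(V,\mathcal O(1,2))\to H^0(\ell_y,\mathcal O(2)),\quad \mathcal Q\to H^0(\ell_y,\mathcal O(2)),\quad \mathcal Q\to H^0(\ell'_z,\mathcal O(2))$$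
are onto, and in the same way $H^0(V,\mathcal O(1,2))\to H^0(\ell'_z,\mathcal O(1))$ is onto.

We want a surface in $|\mathcal O(2,2)|$ containing the single fiber $R$ of $p_1$ and no other fiber of $p_1$ or $p_2$. Let $\Lambda\subset\mathcal Q$ be the space of all $Q_0=y_1g_1+y_2g_2$ with $g_1,g_2\in H^0(V,\mathcal O_V(1,2))$. Choose $(g_1,g_2)$ general and put $S=\{Q_0=0\}$. Use coordinates $[z_1:z_2]$ on $R$ and regard $g_i|_R$ as quadratic forms in $z_1,z_2$ (set $y_0=1$).

**Lemma 1.**
(i) $S$ is smooth and irreducible, and $S\supset R$.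
(ii) $S$ contains no $\ell_y$ with $y\ne o$.
(iii) $S$ contains no $\ell'_z$.
(iv) On $R$, the forms $\kappa=z_1g_2-z_2g_1$ and $J=\partial(g_1,g_2)/\partial(z_1,z_2)$ have no common zero.

*Proof.* (i) Since $\mathcal O(1,2)$ is globally generated, the base locus of $\Lambda$ is $\{y_1=y_2=0\}=R$. By Bertini's theorem, $S$ is smooth off $R$. Along $R$, the functions $y_1/y_0,\ y_2/y_0$ are part of a regular system of parameters of $V$, because $p_1$ is smooth. So at $r\in R$ the differential of $Q_0$ is $g_1(r)\,dy_1+g_2(r)\,dy_2$, and $S$ is smooth at $r$ iff $(g_1(r),g_2(r))\ne(0,0)$. As restriction to $R$ is onto, $g_1|_R,g_2|_R$ are general quadratic forms and have no common zero. Finally $S$ is an ample divisor on a smooth threefold, hence connected, and smooth and connected implies irreducible.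

(ii) Say $y_1\ne0$ at $y$. Then $y_1$ is a nonzero constant on $\ell_y$, so the products $y_1g_1$ already restrict onto $H^0(\ell_y,\mathcal O(2))\cong k^3$. So $\ell_y\subset S$ is a condition of codimension $3$ on $Q_0$, while $y$ moves in a $2$-dimensional family. A general $Q_0$ avoids all these conditions.

(iii) If $z_0\ne0$, then $o\notin\ell'_z$, so $y_1,y_2$ have no common zero on $\ell'_z$ and form a basis of its linear forms. The $g_i$ restrict to arbitrary linear forms, so $\Lambda\to H^0(\ell'_z,\mathcal O(2))$ is onto, which gives codimension $3$ against a $2$-dimensional family. If $z_0=0$, then $o\in\ell'_z$, and $y_1,y_2$ restrict to multiples of one linear form vanishing at $o$, not both zero. The image of $\Lambda$ is this form times all linear forms, a $2$-dimensional space. This gives codimension $2$ against a $1$-dimensional family.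

(iv) Having no common zero is an open condition on $(g_1|_R,g_2|_R)$. It holds for $(-z_2^2,z_1^2)$, where $\kappa=z_1^3+z_2^3$ and $J=4z_1z_2$. Since restriction to $R$ is onto, it holds for general $(g_1,g_2)$. $\square$

Fix such an $S$. By adjunction $K_S=0$, and then $R\cong\mathbb P^1$ gives $R^2=-2$. Multiplying by $2h_1+2h_2$ on $V$, we get on $S$:
$$h_1^2=h_2^2=2,\qquad h_1h_2=4,\qquad h_1R=0,\qquad h_2R=1.\tag{2}$$
Property (iv) will be used only in Section 10.

## 4. A pencil threefold and its two covering involutions

For general $Q_1\in\mathcal Q$ put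
$$X=\{u_0Q_0+u_1Q_1=0\}\subset\mathbb P^1\times V.$$
The fiber of $X\to\mathbb P^1$ over $[1:0]$ is $S$. Let $F$ be the fiber class, so $F|_S$ is trivial. Let $\rho_i:X\to\mathbb P^1\times\mathbb P^2$, $(u,v)\mapsto(u,p_i(v))$. With $Q_u=u_0Q_0+u_1Q_1$, the fiber of $\rho_1$ over $(u,y)$ is the zero scheme of the binary quadratic form $Q_u|_{\ell_y}$. It is nonempty, and it is finite unless $Q_u|_{\ell_y}=0$. Let $T_1$ be the set of $(u,y)$ with $Q_u|_{\ell_y}=0$, and define $T_2$ similarly with $\ell'_z$.

**Lemma 2.** $X$ is smooth and irreducible, and $T_1$, $T_2$ are finite. Over $u=[1:0]$, $T_1$ consists of the point $([1:0],o)$ and $T_2$ has no point.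

*Proof.* *Smoothness.* At a singular point the derivatives in the direction of $u$, together with the equation, give $Q_0=Q_1=0$, and then $u_0dQ_0+u_1dQ_1=0$. By Bertini $S\cap\{Q_1=0\}$ is a smooth curve, so $dQ_0,dQ_1$ are independent there. This is a contradiction. $X$ is an ample divisor in $\mathbb P^1\times V$, hence connected, hence irreducible.

*Finiteness.* Over $[1:0]$ the claim is Lemma 1 (i)–(iii). For $u\ne[1:0]$, put $c=u_0/u_1$; the condition is $Q_1|_{\ell_y}=-c\,Q_0|_{\ell_y}$ with $(c,y)\in\mathbb A^1\times\mathbb P^2$. For fixed $(c,y)$ it defines an affine subspace of codimension $3$ of $\mathcal Q$, since $\mathcal Q\to H^0(\ell_y,\mathcal O(2))$ is onto. So the incidence variety in $\mathbb A^1\times\mathbb P^2\times\mathcal Q$ has dimension $3+\dim\mathcal Q-3=\dim\mathcal Q$, and over a general $Q_1$ there are finitely many $(c,y)$. The same holds for $\ell'_z$. $\square$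

Put $W_i=(\mathbb P^1\times\mathbb P^2)\setminus T_i$ and $U_i=\rho_i^{-1}(W_i)$. The complement $X\setminus U_i$ is a finite union of curves (or empty), and
$$S\cap U_1=S\setminus R,\qquad S\subset U_2.\tag{3}$$

**The involutions.** On $\mathbb P^1\times V$ the class of $X$ is $f+2h_1+2h_2$, with $f$ the point class of $\mathbb P^1$. So $\deg\rho_1=fh_1^2(f+2h_1+2h_2)=2$, and likewise $\deg\rho_2=2$. The map $U_i\to W_i$ is proper with finite fibers, hence finite, of degree $2$, and $U_i$ is normal. So $U_i$ is the normalization of $W_i$ in the quadratic extension $k(X)/k(\mathbb P^1\times\mathbb P^2)$, which is Galois because the characteristic is $0$. The nontrivial Galois element preserves integral closures, so it gives a biregular involution $\iota_i$ of $U_i$ over $W_i$. Since $W_i$ is normal, $\iota_i$ acts transitively on the points of each fiber (the Galois group permutes transitively the primes over a given prime).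

Since $X$ is smooth and $\operatorname{codim}(X\setminus U_i)\ge2$, we have $\operatorname{Pic}X=\operatorname{Pic}U_i$, and sections of line bundles extend from $U_i$ to $X$. So $\iota_i^*$ acts on $\operatorname{Pic}X$, induces isomorphisms $H^0(X,M)\cong H^0(X,\iota_i^*M)$, and for $T\subset U_i$
$$\phi\text{ vanishes on }T\iff\iota_i^*\phi\text{ vanishes on }\iota_i(T).\tag{4}$$
In particular
$$\operatorname{Bs}(\iota_i^*M)\subset(X\setminus U_i)\cup\iota_i\big(\operatorname{Bs}(M)\cap U_i\big).\tag{5}$$

**Lemma 3.** $\iota_1^*F=F$, $\iota_1^*h_1=h_1$, $\iota_1^*h_2=4h_1+F-h_2$, and $\iota_2^*F=F$, $\iota_2^*h_2=h_2$, $\iota_2^*h_1=4h_2+F-h_1$.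

*Proof.* $F$ and $h_1$ are pulled back along $\rho_1$, so $\iota_1^*$ fixes them.

**Step 1: $\rho_1^*\rho_{1*}H=H+\iota_1^*H$ for every divisor $H$ on $U_1$.** *This reduces the computation of $\iota_1^*h_2$ to a pushforward.* By linearity let $H$ be prime and $D=\rho_1(H)$. Over the discrete valuation ring of $D$ in a quadratic extension there are three cases. If $D$ splits, $\rho_{1*}H=D$ and $\rho_1^*D=H+\iota_1H$. If $D$ is inert, $\rho_{1*}H=2D$, $\rho_1^*D=H$ and $\iota_1H=H$. If $D$ ramifies, $\rho_{1*}H=D$, $\rho_1^*D=2H$ and $\iota_1H=H$. The formula holds each time.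

**Step 2: the pushforward of $h_2$.** *We read off its two coefficients by intersection numbers.* For $H\in|h_2|$, $\rho_{1*}H$ has class $\alpha f+\beta h$ on $\mathbb P^1\times\mathbb P^2$. Intersecting with $h^2$ and with $fh$, and using the projection formula,
$$\alpha=(h_2h_1^2)_X=h_1^2h_2(f+2h_1+2h_2)=1,\qquad\beta=(Fh_1h_2)_X=fh_1h_2(2h_1+2h_2)=4.$$
So $h_2+\iota_1^*h_2=F+4h_1$. The formula for $\iota_2^*h_1$ follows symmetrically. $\square$

## 5. A cone of classes bounded by the slopes $\pm\sqrt3$

Put $H_i=2h_i+F$. Lemma 3 becomes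
$$\iota_1^*H_1=H_1,\quad\iota_1^*H_2=4H_1-H_2,\quad\iota_2^*H_2=H_2,\quad\iota_2^*H_1=4H_2-H_1;\tag{6}$$
for instance $\iota_1^*H_2=8h_1+2F-2h_2+F=4H_1-H_2$. Let
$$A=H_1+H_2=2(h_1+h_2+F),\qquad\Delta=H_2-H_1.$$
$A$ is very ample. Write $(x,y)$ for $xH_1+yH_2$, so that $\sigma\Delta+\tau A=(\tau-\sigma,\tau+\sigma)$. We call $\sigma/\tau$ the *slope* of $\sigma\Delta+\tau A$. By (6), $\iota_1^*(x,y)=(x+4y,-y)$ and $\iota_2^*(x,y)=(-x,4x+y)$. Define
$$\Phi=\iota_1^*\iota_2^*:(x,y)\mapsto(15x+4y,\,-4x-y),\qquad\Phi^{-1}=\iota_2^*\iota_1^*.$$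
This matrix has trace $14$ and determinant $1$. With $\mu=7+4\sqrt3$, $v_1=(-1,2+\sqrt3)$, $v_2=(2+\sqrt3,-1)$ one checks directly
$$\Phi v_2=\mu v_2,\qquad\Phi v_1=\mu^{-1}v_1,\qquad\iota_2^*v_1=(1,-2+\sqrt3)=(2-\sqrt3)v_2.\tag{7}$$
For $v_1$ we find $\tau=\frac{1+\sqrt3}2$ and $\sigma=\sqrt3\,\tau$; for $v_2$ the same $\tau$ and $\sigma=-\sqrt3\,\tau$. So $\operatorname{cone}(v_1,v_2)=\{|\sigma|\le\sqrt3\,\tau\}$.

**Lemma 4.** If $D=(x,y)\in\mathbb Z^2$ has $H^0(X,D)\ne0$, then $D\in\operatorname{cone}(v_1,v_2)$.

*Proof.* Intersection numbers on $X$ are symmetric in $h_1,h_2$, so $A^2H_1=A^2H_2=\frac12A^3>0$. Hence $H^0(X,(x,y))\ne0$ forces $A^2\cdot(x,y)\ge0$, that is, $x+y\ge0$. Write $D=\alpha v_1+\beta v_2$. All $\Phi^nD$, $n\in\mathbb Z$, have nonzero sections, and both $v_i$ have coordinate sum $1+\sqrt3$. So $(1+\sqrt3)(\alpha\mu^{-n}+\beta\mu^n)\ge0$ for all $n\in\mathbb Z$. Letting $n\to\pm\infty$ gives $\alpha,\beta\ge0$. $\square$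

**Lemma 5.** For $N\ge0$, $\Phi^{-N}A=\sigma_N\Delta+\tau_NA$ with $\sigma_N,\tau_N\in\mathbb Z$, $\tau_N>0$, $\sigma_N/\tau_N<\sqrt3$ and $\sigma_N/\tau_N\to\sqrt3$. Moreover $\dim\operatorname{Bs}(l\,\Phi^{-N}A)\le1$ for all $l\ge1$; in particular this base locus does not contain $S$. If $x\in U_1\cap U_2$ satisfies $\iota_1x=\iota_2x=x$, then $x\notin\operatorname{Bs}(l\,\Phi^{-N}A)$ for all $l\ge1$.

*Proof.* We have $A=(1,1)=(1+\sqrt3)^{-1}(v_1+v_2)$, so $\Phi^{-N}A=(1+\sqrt3)^{-1}(\mu^Nv_1+\mu^{-N}v_2)$, and
$$\tau_N=\tfrac12(\mu^N+\mu^{-N})>0,\qquad\frac{\sigma_N}{\tau_N}=\sqrt3\,\frac{\mu^N-\mu^{-N}}{\mu^N+\mu^{-N}}.$$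
The numbers $\sigma_N,\tau_N$ are integers because $\Phi^{\pm1}$ preserves the parity of $x+y$, which is even for $A$. Next, $\Phi^{-N}A=(\iota_2^*\iota_1^*)^NA$ and $\operatorname{Bs}(A)=\emptyset$. By (5), each application of an $\iota_i^*$ produces a base locus contained in finitely many curves together with the image of a set of dimension $\le1$. So the dimension stays $\le1$. By (5) again, a point $x\in U_1\cap U_2$ fixed by $\iota_1,\iota_2$ never enters. Finally $\operatorname{Bs}(lM)\subset\operatorname{Bs}(M)$. $\square$

For example $\Phi^{-1}A=(-5,19)$ has $\sigma_1=12$, $\tau_1=7$, and $\Phi^{-2}A$ has slope $168/97$.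

## 6. Infinitely many curves in the surface $S$

**Step 1: automorphisms of $S$.** *We restrict the involutions to $S$.* The $\iota_i$ are compatible with $X\to\mathbb P^1$. By (3), $\iota_2$ restricts to an automorphism $j_2$ of $S$, and $\iota_1$ restricts to an automorphism of $S\setminus R$. Since $K_S=0$ is nef, every birational self-map of $S$ is an automorphism. So the latter extends to $j_1\in\operatorname{Aut}(S)$, and $j_1(R)=R$ because $j_1$ preserves $S\setminus R$. We have $p_2\circ j_2=p_2$, and $p_1\circ j_1=p_1$ on the dense set $S\setminus R$, hence on $S$. The maps $p_i|_S$ have degree $h_i^2=2$, so their general fibers have two points, on which $j_i$ acts transitively. Hence $j_1,j_2\ne\mathrm{id}$; they are involutions.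

**Step 2: action on classes.** *We need $j_i^*$ on $h_1,h_2,R$ to follow curves numerically.* The claims are
$$j_2^*h_2=h_2,\quad j_2^*h_1=4h_2-h_1,\quad j_2^*R=h_2-R,\tag{8}$$
$$j_1^*h_1=h_1,\quad j_1^*R=R,\quad j_1^*h_2=4h_1-h_2-R.\tag{9}$$
In (8), $j_2^*h_1$ is the restriction of $\iota_2^*h_1$ to $S\subset U_2$, with $F|_S=0$. By Lemma 1 (iii), $p_2|_S$ is finite of degree $2$, with covering involution $j_2$, and it maps $R$ isomorphically to the line $z_0=0$. By the argument of Step 1 of Lemma 3, $R+j_2R=(p_2|_S)^*(p_2|_S)_*R=h_2$.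

In (9), the first two formulas are clear. On $S\setminus R=S\cap U_1$ the formula for $\iota_1^*h_2$ gives $j_1^*h_2=4h_1-h_2$. The kernel of $\operatorname{Pic}S\to\operatorname{Pic}(S\setminus R)$ is $\mathbb ZR$, so on $S$ we have $j_1^*h_2=4h_1-h_2+eR$ for some $e\in\mathbb Z$. Intersect with $R$: the left side is $h_2\cdot j_1(R)=1$ and the right side is $-1-2e$. So $e=-1$.

**Step 3: the curves.** *We apply the two involutions alternately to $R$.* Let
$$C_0=R,\quad C_1=j_2(C_0),\quad C_2=j_1(C_1),\quad C_3=j_2(C_2),\ \dots$$
For a curve $C\subset S$ let $(a,b,r)=(C\cdot h_1,C\cdot h_2,C\cdot R)$. Since $j_i(C)\cdot D=C\cdot j_i^*D$, (8) and (9) give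
$$j_2:(a,b,r)\mapsto(4b-a,\,b,\,b-r),\qquad j_1:(a,b,r)\mapsto(a,\,4a-b-r,\,r).$$
By hand, $C_0,\dots,C_4$ have
$$(0,1,-2),\quad(4,1,3),\quad(4,12,3),\quad(44,12,9),\quad(44,155,9).$$

**Lemma 6.** The curves $C_k$ with $k$ odd are pairwise distinct, and $C_k\ne R$ for all $k\ge1$.

*Proof.* We claim that for odd $k$: $b\ge1$, $a\ge3b$, $0\le r\le a$, and that $b$ strictly increases with odd $k$. This holds for $C_1$. Suppose it holds for $C_k$, $k$ odd. Then $C_{k+1}=j_1(C_k)$ has $b'=4a-b-r\ge4a-\frac13a-a=\frac83a\ge8b>b$, and $a,r\le\frac38b'$. So $C_{k+2}=j_2(C_{k+1})$ has $b''=b'$, $a''=4b'-a>3b'$ and $r''=b'-r\in[0,b']\subset[0,a'']$. This proves the claim and the first assertion. For the second, $C_k\cdot h_1=a\ge3$ for odd $k$; for even $k\ge2$, $C_k\cdot h_1=C_{k-1}\cdot h_1>0$, because $j_1$ preserves $a$. But $R\cdot h_1=0$. $\square$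

**Lemma 7.** For every odd $k$ there is $\eta_k>0$ such that, for integral $D=\sigma\Delta+\tau A$ with $\tau>0$ and $|\sigma/\tau-\sqrt3|<\eta_k$, every section of $D$ vanishes on $C_k$.

*Proof.* **Step 1: move $D$ to a class that is negative on $R$.** *On $R$ a degree is enough to force vanishing.* Let $k=2i+1$ and $D_0=\Phi^{-i}\iota_2^*D$, so that $D=\iota_2^*(\iota_1^*\iota_2^*)^iD_0$. The $y$-coordinate of $D_0$ is a linear function of $D$. Its value at $v_1$ is, by (7), the $y$-coordinate of $(2-\sqrt3)\mu^{-i}v_2$, that is, $-(2-\sqrt3)\mu^{-i}<0$. By continuity and homogeneity there is $\eta_k>0$ such that $D_0=(x,y)$ has $y<0$ whenever $|\sigma/\tau-\sqrt3|<\eta_k$, $\tau>0$. Since $F\cdot R=0$, we have $H_1\cdot R=0$ and $H_2\cdot R=2$. So $D_0\cdot R=2y<0$, and all sections of $D_0$ vanish on $R=C_0$.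

**Step 2: transport the vanishing.** *We go back from $D_0$ to $D$ in $2i+1$ steps $\iota_2^*,\iota_1^*,\dots,\iota_2^*$, moving $C_0$ to $C_k$.* Suppose all sections of $M$ vanish on $C_j$. If $j$ is even, then by (4) and $S\subset U_2$ all sections of $\iota_2^*M$ vanish on $\iota_2(C_j)=C_{j+1}$. If $j$ is odd, then $C_j\ne R$ by Lemma 6, so $C_j\cap U_1=C_j\setminus R$ is dense in $C_j$. All sections of $\iota_1^*M$ vanish on $\iota_1(C_j\setminus R)$, which is dense in $C_{j+1}$. $\square$

For $k=1$ we can see the slope: $\iota_2^*D$ has $y$-coordinate $4x+y=5\tau-3\sigma$, negative exactly when $\sigma/\tau>5/3$. So the sections of $\Phi^{-1}A$, of slope $12/7$, all vanish on $C_1$. For $k=3$ the $y$-coordinate is $71\tau-41\sigma$, and the threshold is $71/41=1.7317\dots$, just below $\sqrt3$.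

## 7. Integral classes on the threefold miss the irrational ray

As the slope approaches $\sqrt3$, more and more of the $C_k$ lie in the base locus, while by Lemma 5 the surface $S$ does not for slopes $\sigma_N/\tau_N$ tending to $\sqrt3$. It is natural to look for an integral class $D=\sigma\Delta+\tau A$ on $X$ itself with $\mathbb B_-(D)$ not closed by this mechanism. This cannot work. Let $D\ne0$ be integral.

* If $D\notin\operatorname{cone}(v_1,v_2)$, then $D+\frac1qA$ is outside this closed cone for $q\gg0$. By Lemma 4 no positive multiple of $qD+A$ has a section, and $\mathbb B_-(D)=X$.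
* If $D$ is in the interior of the cone, choose $N$ with $|\sigma|/\tau<\sigma_N/\tau_N$. As $\Phi^NA=-\sigma_N\Delta+\tau_NA$, some multiple is $lD=a\,\Phi^{-N}A+b\,\Phi^NA$ with integers $l\geq 1$, $a,b\ge0$. Then $l(qD+A)=qa\,\Phi^{-N}A+qb\,\Phi^NA+lA$, so $\mathbb B(qD+A)\subset\operatorname{Bs}(\Phi^{-N}A)\cup\operatorname{Bs}(\Phi^NA)$ for all $q$. This fixed closed set has dimension $\le1$ (for $\Phi^NA$ use (5) as in Lemma 5). So $\mathbb B_-(D)$ contains only finitely many of the $C_k$.
* The boundary contains no integral $D\ne0$, since $\sqrt3$ is irrational.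

The obstruction is therefore exactly this: the ray that does what we want contains no integral class. Taking a product does not help by itself, because all powers of a fixed line bundle $(\sigma\Delta+\tau A)\boxtimes M$ have the same rational slope $\sigma/\tau$ on $X$.

What helps is to let one line bundle have sections of many slopes, and to let a second variety remove all slopes except those near $\sqrt3$. The first is achieved by the tautological bundle of a direct sum $N_a\oplus N_b$: the sections of its $n$-th power are direct sums over all $N_a^iN_b^j$ with $i+j=n$. For the second, Lemma 4 already removes slopes larger than $\sqrt3$. We need a variety $Z$ that removes slopes smaller than $\sqrt3$.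

## 8. An abelian surface with the complementary inequality

Let $E_0$ be an elliptic curve, $Z=E_0\times E_0$, $f_1=[0\times E_0]$, $f_2=[E_0\times0]$, $\delta=[\text{diagonal}]-f_1-f_2$. The diagonal has self-intersection $0$ and meets each $f_i$ in one point, so
$$f_1f_2=1,\qquad f_i^2=f_i\delta=0,\qquad\delta^2=-2.$$
Let $M(s,t)$ be the line bundle of the divisor $s(f_1+3f_2)+3t\,\delta$. It is additive in $(s,t)$, and
$$M(s,t)^2=6s^2-18t^2=6(s^2-3t^2),\qquad M(s,t)\cdot(f_1+f_2)=4s.$$

**Lemma 8.** If $H^0(Z,M(s,t))\ne0$, then $s\ge\sqrt3|t|$. If $s>\sqrt3|t|$, then $M(s,t)$ is ample.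

*Proof.* On an abelian surface a curve can be translated, within its numerical class, so that it has no common component with a given curve. So effective divisors are nef, and $C^2\ge0$ for every curve $C$. If $M=M(s,t)$ has a section, then $M^2\ge0$ and $M\cdot(f_1+f_2)\ge0$, which says $s^2\ge3t^2$ and $s\ge0$.

Let $s>\sqrt3|t|$. Then $M^2>0$ and $M\cdot(f_1+f_2)>0$. As $f_1+f_2$ is nef, $-M$ is not effective, so $h^2(M)=h^0(-M)=0$. Riemann–Roch gives $h^0(M)\ge\frac12M^2>0$. So $M$ is effective, hence nef. If $M\cdot C=0$ for a curve $C$, the Hodge index theorem gives $C^2<0$, contradicting $C^2\ge0$. So $M\cdot C>0$ for all curves $C$, and $M$ is ample by Nakai's criterion. $\square$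

In particular $B=M(1,0)$ is ample. Now look at $(s\Delta+nA)\boxtimes M(s,n)$ on $X\times Z$ with $n\ge1$. The $X$-factor has sections only if $s\le\sqrt3\,n$, and the $Z$-factor only if $s\ge\sqrt3\,n$.

## 9. The $\mathbb P^1$-bundle $Y$ and the slopes that survive

On $X\times Z$ let
$$N_a=(\Delta+A)\boxtimes M(1,1),\qquad N_b=(2\Delta+A)\boxtimes M(2,1),\qquad\mathcal F=N_a\oplus N_b,$$
$$\pi:Y=\mathbb P(\mathcal F)\to X\times Z,\qquad L=\mathcal O_{\mathbb P(\mathcal F)}(1).$$
The slopes $1$ and $2$ enclose $\sqrt3$. $Y$ is smooth and projective of dimension $3+2+1=6$.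

*Recall on $\mathbb P(\mathcal F)$.* The tautological quotient $\pi^*\mathcal F\to L$ has components $\alpha:\pi^*N_a\to L$ and $\beta:\pi^*N_b\to L$. The zero locus of $\alpha$ is the section of $\pi$ given by the quotient $\mathcal F\to N_b$, and the zero locus of $\beta$ is the section given by $\mathcal F\to N_a$. We have $\pi_*L^n=\bigoplus_{i+j=n}N_a^iN_b^j$, and a section $t$ of $N_a^iN_b^j$ corresponds to the section $\alpha^i\beta^j\pi^*t$ of $L^n$.

With $i+j=n$ and $s=i+2j=n+j$,
$$N_a^iN_b^j=(s\Delta+nA)\boxtimes M(s,n),\qquad n\le s\le2n.$$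
So by the end of Section 8, a nonzero summand of $H^0(Y,L^n)$ would need $s=\sqrt3\,n$. Hence $H^0(Y,L^n)=0$ for all $n\ge1$. The perturbation by an ample class opens a small window around $\sqrt3$, as we now see.

Let $A'=A\boxtimes B$, which is ample, and fix $c\ge1$ such that $A_Y=L\otimes\pi^*A'^c$ is ample. Put
$$G_q=L^q\otimes A_Y=L^{q+1}\otimes\pi^*A'^c,\qquad\mathbb B_-(L)=\bigcup_q\mathbb B(G_q),$$
an increasing union by (1). For $m\ge1$ let $n=(q+1)m$ and $\varepsilon=c/(q+1)$, so $cm=\varepsilon n$. By Künneth,
$$H^0(Y,G_q^m)=\bigoplus_{s=n}^{2n}H^0\big(X,\,s\Delta+(n+cm)A\big)\otimes H^0\big(Z,\,M(s+cm,n)\big).\tag{10}$$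

**Lemma 9.** $\pi^{-1}(C_k\times Z)\subset\mathbb B_-(L)$ for every odd $k$.

*Proof.* A nonzero summand in (10) has $s\le\sqrt3(n+cm)$ by Lemma 4 and $s+cm\ge\sqrt3\,n$ by Lemma 8. With $cm=\varepsilon n$ this reads
$$\frac{\sqrt3-\varepsilon}{1+\varepsilon}\le\frac s{n+cm}\le\sqrt3.$$
For $q\gg0$, depending on $k$ but not on $m$, this forces $|s/(n+cm)-\sqrt3|<\eta_k$. By Lemma 7 every section of the $X$-factor of every nonzero summand vanishes on $C_k$. So for all $m\ge1$ all sections of $G_q^m$ vanish on $\pi^{-1}(C_k\times Z)$. That is, $\pi^{-1}(C_k\times Z)\subset\mathbb B(G_q)$. $\square$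

**Lemma 10.** Let $x\in S$ be a closed point with $x\notin\operatorname{Bs}(l\,\Phi^{-N}A)$ for all $l\ge1$, $N\ge0$. Let $z\in Z$ be a closed point, and let $y$ be a closed point of $\pi^{-1}(x,z)$ not on the two sections of $\pi$ given by the quotients $\mathcal F\to N_a$ and $\mathcal F\to N_b$. Then $y\notin\mathbb B_-(L)$.

*Proof.* By (1) it suffices to show $y\notin\mathbb B(G_q)$ for $q$ so large that $\sqrt3(1+\varepsilon)<2$. Fix such a $q$.

**Step 1: choose a slope inside the window.** *The slope must come from some $\Phi^{-N}A$, because there we control sections at $x$.* Since $\sigma_N/\tau_N\to\sqrt3$ from below and $(1+\varepsilon)\sqrt3>\sqrt3-\varepsilon$, there is $N$ such that $\varrho=\sigma_N/\tau_N<\sqrt3$ satisfies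
$$(1+\varepsilon)\varrho>\sqrt3-\varepsilon,\qquad(1+\varepsilon)\varrho\ge1.$$

**Step 2: this slope occurs in (10).** *We check integrality and the range of $s$.* Let $m=\tau_Nm'$ with $m'\ge1$, $n=(q+1)m$ and $s=\varrho(n+cm)$. Then $n+cm=(q+1+c)\tau_Nm'$, so $s=\sigma_N(q+1+c)m'$ is an integer. Also $s/n=(1+\varepsilon)\varrho\in[1,2]$, so $n\le s\le2n$.

**Step 3: sections of the two factors.** *We want one that is nonzero at $x$ and one that is nonzero at $z$.* We have $s\Delta+(n+cm)A=(q+1+c)m'\,\Phi^{-N}A$. By hypothesis it has a section $u$ with $u(x)\ne0$. Moreover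
$$s+cm-\sqrt3\,n=n\big((1+\varepsilon)\varrho+\varepsilon-\sqrt3\big)>0,$$
so $M(s+cm,n)$ is ample by Lemma 8. It is $m'$ times the fixed bundle $M(\sigma_N(q+1+c)+c\tau_N,(q+1)\tau_N)$, so it is globally generated for suitable $m'$. Fix such an $m'$ and pick a section $w$ with $w(z)\ne0$.

**Step 4: the section on $Y$.** *It remains to see where it vanishes.* The section of $G_q^m$ given by $u\boxtimes w$ in the summand with $j=s-n$, $i=n-j$ is $\alpha^i\beta^j\pi^*(u\boxtimes w)$. It vanishes only on $\pi^{-1}(\operatorname{div}(u\boxtimes w))$ and possibly on the two sections of $\pi$. So it does not vanish at $y$, and $y\notin\mathbb B(G_q)$. $\square$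

*Remark.* Let $\xi$ be the generic point of $\pi^{-1}(S\times Z)$. The same four steps, with a section $u$ such that $u|_S\not\equiv0$ (Lemma 5) and any $w\ne0$, show $\xi\notin\mathbb B_-(L)$ without a special point $x$. For scheme points this is enough. For closed points it is not: if $k$ is countable, then so are the closed points of a surface, and countably many curves can contain all of them. So for the last sentence of Theorem 1 we look for a closed point $x$ as in Lemma 10. By Lemma 5, a common fixed point of $\iota_1$ and $\iota_2$ will do.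

## 10. A common fixed point of the two involutions

**Lemma 11.** There is a closed point $x\in S\setminus R$ with $j_1x=j_2x=x$. In particular $x\in U_1\cap U_2$ and $\iota_1x=\iota_2x=x$.

*Proof.* **Step 1: a candidate.** *Fixed points come from ramification.* Let
$$\mathrm{Ram}_i\in|K_S-(p_i|_S)^*K_{\mathbb P^2}|=|3h_i|$$
be the ramification divisor of $p_i|_S$, the zero divisor of the Jacobian. Its support is the set of points where $p_i|_S$ is not étale. Since $(3h_1)^2=18\ne-2m^2=(mR)^2$ for all $m$, $\mathrm{Ram}_1$ is not a multiple of $R$. So it has a component $G\ne R$. Over $\mathbb P^2\setminus\{o\}$ the map $p_1|_S$ is finite by Lemma 1 (ii), and flat because $S$ and $\mathbb P^2$ are smooth surfaces; its degree is $2$. For a closed point $x'\in G\setminus R$, the fiber through $x'$ has length $2$ and is non-reduced at $x'$, so it is supported at $x'$. As $j_1$ preserves this fiber, $j_1x'=x'$. Hence $G$ is pointwise fixed by $j_1$.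

As $p_2|_S$ is finite, $h_2|_S$ is ample and $3h_2\cdot G>0$. So there is a closed point $x\in G\cap\mathrm{Ram}_2$. Then $j_1x=x$. As $p_2|_S$ is finite flat of degree $2$, the same argument gives $j_2x=x$.

It remains to exclude $x\in R$. Suppose $x\in R$.

**Step 2: $J(x)=0$.** *We identify $j_1|_R$.* The fixed locus of the nontrivial involution $j_1$ of the smooth surface $S$ is smooth of dimension $\le1$ (in characteristic $0$). It contains $G\ni x$, so it cannot also contain the different curve $R\ni x$. Hence $j_1|_R\ne\mathrm{id}$.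

The map $\theta=[-g_2:g_1]$ is a morphism to $\mathbb P^1$ on an open neighborhood of $R$ in $S$, since $g_1,g_2$ have no common zero on $R$. On $S$ we have $y_1g_1+y_2g_2=0$, so off $R$ it equals $[y_1:y_2]$, which depends only on $p_1$. As $p_1j_1=p_1$, we get $\theta\circ j_1=\theta$ off $R$, on the intersection of the neighborhood with its image under $j_1$. By density this holds on that whole intersection, which contains $R$. So $j_1|_R$ is a nontrivial automorphism over $\mathbb P^1$ of the degree $2$ map $\theta|_R:R\to\mathbb P^1$. It is its deck involution, and the fibers are its orbits. The fixed point $x$ is alone in its fiber, so it is a ramification point of $\theta|_R$. Ramification means $J(x)=0$: in the chart $z_2=1$, with $g'$ denoting $\partial g/\partial z_1$, Euler's formula $\partial g/\partial z_2=2g-z_1g'$ gives $J=2(g_1'g_2-g_1g_2')$; in the chart $z_1=1$ the same computation applies.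

**Step 3: $\kappa(x)=0$.** *We compute the fiber of $p_2|_S$ through a point of $R$.* Let $r=(o,z)$ with $z=[0:z_1:z_2]$. Near $r$ the line $\ell'_z=\{y_1z_1+y_2z_2=0\}$ is parametrized by $w\mapsto([1:-z_2w:z_1w],z)$, and
$$Q_0|_{\ell'_z}=y_1g_1+y_2g_2=w(z_1g_2-z_2g_1).$$
Its zero scheme is the fiber of $p_2|_S$. It is non-reduced at $r$, that is at $w=0$, iff $z_1g_2-z_2g_1$ vanishes at $r$, that is, iff $\kappa(r)=0$. Since $x\in\mathrm{Ram}_2$, the fiber is non-reduced at $x$, and $\kappa(x)=0$.

Steps 2 and 3 contradict Lemma 1 (iv). Hence $x\notin R$. By (3), $x\in U_1\cap U_2$, and $\iota_i$ agrees with $j_i$ at $x$. $\square$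

## 11. Non-closedness on the sixfold

*Proof of Theorem 1.* **Step 1: the closure contains $\pi^{-1}(S\times Z)$.** *This uses that there are infinitely many $C_k$.* By Lemma 6 the irreducible curves $C_k$, $k$ odd, are infinitely many and distinct, so their union is dense in the irreducible surface $S$. The maps $\pi^{-1}(S\times Z)\to S\times Z\to S$ are open, and the preimage of a dense set under an open map is dense. So
$$\bigcup_{k\text{ odd}}\pi^{-1}(C_k\times Z)$$
is dense in $\pi^{-1}(S\times Z)$. Its closed points are also dense there, because the closed points of each closed set $\pi^{-1}(C_k\times Z)$ are dense in it. By Lemma 9 this union lies in $\mathbb B_-(L)$. So $\pi^{-1}(S\times Z)\subset\overline{\mathbb B_-(L)}$, and every closed point of $\pi^{-1}(S\times Z)$ is in the closure of the set of closed points of $\mathbb B_-(L)$.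

**Step 2: a closed point that is missing.** *This uses the fixed point.* Take $x$ from Lemma 11. By Lemma 5, $x\notin\operatorname{Bs}(l\,\Phi^{-N}A)$ for all $l\ge1$, $N\ge0$. Take any closed point $z\in Z$ and a closed point $y\in\pi^{-1}(x,z)\cong\mathbb P^1$ off the two sections. By Lemma 10, $y\notin\mathbb B_-(L)$. But $y\in\pi^{-1}(S\times Z)$.

So $\mathbb B_-(L)$ is not closed, neither as a set of scheme points nor as a set of closed points. $\square$

The generic point $\xi$ of $\pi^{-1}(S\times Z)$ is missing too: if $\xi\in\mathbb B(G_q)$ for some $q$, then, as $\mathbb B(G_q)$ is closed, $y\in\pi^{-1}(S\times Z)\subset\mathbb B(G_q)$, which is false.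

## 12. Higher dimensions and big line bundles

*Proof of Theorem 2.* Part (c) is Proposition 1.

**(a) Every dimension $\ge6$.** *We multiply by a projective space.* Let $(Y,L)$ and $A_Y$ be as above and $r\ge1$ (for dimension $6$ there is nothing to do). Use the ample bundle $A_Y\boxtimes\mathcal O(1)$ on $Y\times\mathbb P^r$. By Künneth,
$$H^0\big((\mathrm{pr}_1^*L^q\otimes(A_Y\boxtimes\mathcal O(1)))^m\big)=H^0(Y,L^{qm}\otimes A_Y^m)\otimes H^0(\mathbb P^r,\mathcal O(m)),$$
and $\mathcal O(m)$ is globally generated. So $\mathbb B(\mathrm{pr}_1^*L^q\otimes(A_Y\boxtimes\mathcal O(1)))=\mathrm{pr}_1^{-1}\mathbb B(L^q\otimes A_Y)$, and taking unions, $\mathbb B_-(\mathrm{pr}_1^*L)=\mathrm{pr}_1^{-1}\mathbb B_-(L)$. The preimage of this set under a section $Y\to Y\times\mathbb P^r$ of $\mathrm{pr}_1$ is $\mathbb B_-(L)$. So it is not closed, and the same holds for closed points.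

**(b) Big line bundles in every dimension $\ge7$.** *We make $L$ big by adding an ample summand and check that the diminished base locus only moves to a section.* Let $(Y,L)$ be as in (a), $H$ ample on $Y$, $\varpi:Y'=\mathbb P(L\oplus H)\to Y$ and $L'=\mathcal O(1)$. Let $\gamma:Y\to Y'$ be the section of the quotient $L\oplus H\to L$, so $\gamma^*L'=L$. As in Section 9, the tautological quotient has components $\lambda:\varpi^*L\to L'$ and $\chi:\varpi^*H\to L'$. Here $\chi$ is a section of $L'\otimes\varpi^*H^{-1}$ with divisor $\gamma(Y)$, and $\lambda$ is an isomorphism along $\gamma(Y)$.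

*$L'$ is big.* For some $c\ge1$, $L'\otimes\varpi^*H^c$ is ample, and
$$(c+1)L'\sim(L'+c\,\varpi^*H)+c\,\gamma(Y)$$
is ample plus effective.

*Base loci.* For $q,m\ge1$,
$$H^0\big((L'^{q+1}\otimes\varpi^*H^c)^m\big)=\bigoplus_{i+j=(q+1)m}H^0(Y,L^iH^{j+cm}),$$
where a section $t$ of the summand $(i,j)$ corresponds to $\lambda^i\chi^j\varpi^*t$. Off $\gamma(Y)$, the summand $i=0$ has no base points for $m\gg0$: $H^{(q+1)m+cm}$ is globally generated, and $\chi$ vanishes only on $\gamma(Y)$. At points of $\gamma(Y)$, every summand with $j>0$ vanishes. The summand $j=0$ is $H^0(Y,(L^{q+1}H^c)^m)$, and it restricts to $\gamma(Y)\cong Y$ as these very sections, since $\lambda$ is an isomorphism there. Hence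
$$\mathbb B(L'^{q+1}\otimes\varpi^*H^c)=\gamma\big(\mathbb B(L^{q+1}\otimes H^c)\big).$$
Take the union over $q\ge1$. On the left, $L'^{q+1}\otimes\varpi^*H^c=L'^q\otimes(L'\otimes\varpi^*H^c)$ with the second factor ample, so we obtain $\mathbb B_-(L')$. On the right, $H^c$ is ample on $Y$, and by (1) it does not matter that the exponents start at $2$. So
$$\mathbb B_-(L')=\gamma(\mathbb B_-(L)).$$
Since $\gamma$ is a closed embedding, this is not closed, neither for scheme points nor for closed points. $Y'$ is smooth and projective of dimension $\dim Y+1$, so all dimensions $\ge7$ occur. $\square$
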